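# Smooth value updates and the $\widetilde O(T^{-1})$ rate for coarse correlated equilibria in Markov games

## 1. A copying game with two steps and two iterations

Two players meet in a game with a single state. It lasts two steps, and at each step both players choose an action in $\{0,1\}$. At each step player 1 receives reward $1$ if it plays $a_1=1$ and $0$ otherwise. Player 2 receives reward $1$ if it copies player 1, that is if $a_2=a_1$, and $0$ otherwise. So player 1 has a dominant action, and player 2 wants to do what player 1 does.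

The players learn by exponential weights, separately for step 1 and step 2, in two iterations $t=1,2$. In iteration 1 everybody plays uniformly. In iteration 2 each player reweights its actions by $\exp(\tfrac43\eta\, q^1(a))$. Here $q^1(a)$ is the expected payoff of action $a$ in iteration 1 (including the value of later steps) and $\eta>0$ is a learning rate. The factor $\frac43$ will come out of the general rule below.

For player 1 at step 2, $q^1=(0,1)$. At step 1, $q^1=(\frac12,\frac32)$, since the value of step 2 in iteration 1 is $\frac12$. In both cases the difference is $1$, so in iteration 2 player 1 plays action $1$ with probability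
$$\sigma=\frac1{1+e^{-4\eta/3}}\in\left(\tfrac12,1\right)$$
at both steps. For player 2, the opponent was uniform in iteration 1, so both actions had the same payoff ($\frac12$ at step 2, and $\frac12+\frac12=1$ at step 1). Player 2 stays uniform in iteration 2.

Now we mix the two iterations into one joint policy. At step 1, draw an index $j_1\in\{1,2\}$ with probabilities $\frac14,\frac34$, and let both players play their step-1 policies of iteration $j_1$. At step 2, if $j_1=1$ use index $j_2=1$. If $j_1=2$, draw $j_2\in\{1,2\}$ again with probabilities $\frac14,\frac34$. The indices are shared by the players inside the policy, but a player who deviates does not see them. We have $\Pr(j_1=2)=\frac34$ and $\Pr(j_2=2)=\frac9{16}$.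

How much can a player gain by deviating? Player 1's value is
$$\tfrac14\cdot\tfrac12+\tfrac34\sigma+\tfrac7{16}\cdot\tfrac12+\tfrac9{16}\sigma=\tfrac{11}{32}+\tfrac{21}{16}\sigma .$$
With $d=\frac{21}{16}(\sigma-\frac12)$ this equals $1+d$. Always playing $1$ gives $2$, so player 1 can gain $1-d$. Player 2 is uniform, so its value is $1$. If player 2 deviates, then at each step, whatever it has observed, player 1 plays action $1$ with conditional probability at least $\frac12$ (it is $\frac12$ or $\sigma$, depending on the index). So the best deviation is always to play $1$. It earns $\frac{11}{32}+\frac{21}{16}\sigma=1+d$, a gain of $d$. The largest gain is therefore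
$$\max\{d,\,1-d\},\qquad d=\tfrac{21}{16}\left(\sigma-\tfrac12\right).$$

This shows a tension. If $\eta$ is small, player 1 learns slowly and regrets it. If $\eta$ is larger, player 1 moves faster, and player 2, whose payoffs depend on player 1, is left behind. With many iterations, how fast can the largest gain be driven to zero in the worst game, and with which learning rate?

## 2. Markov games, the CCE gap, and the algorithm

**Definition 1 (Markov game).** A full-information $N$-player episodic general-sum Markov game has a horizon $H$, a finite state space $\mathcal S$, a fixed initial state $s_1$, and finite action sets $\mathcal A_i$ for the players $i\in\mathcal N=[N]$. It has joint actions $\mathbf a=(a_1,\dots,a_N)$, known transitions $P_h(\cdot\mid s,\mathbf a)$ and known rewards $r_{h,i}(s,\mathbf a)\in[0,1]$, $h\in[H]$. Put $A=A_{\max}=\max_i|\mathcal A_i|$.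

**Definition 2 (correlated policy, deviation, gap).** A correlated policy $\pi$ prescribes at each step a joint action distribution, which may depend on the history and on shared random variables internal to $\pi$. Its expected total reward for player $i$ is $V^\pi_{1,i}(s_1)$. A deviation of player $i$ replaces $i$'s component by an arbitrary policy, possibly history-dependent and randomized. The other players still draw the internal randomness and play their components $\mathbf a_{-i}$ as $\pi$ prescribes; this is denoted $\pi_{-i}$. The deviator observes visited states and played joint actions, but not the internal random variables. $V^{\dagger,\pi_{-i}}_{1,i}(s_1)$ is the supremum of player $i$'s expected total reward over deviations, and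
$$\operatorname{CCE-Gap}(\pi)=\max_{i\in\mathcal N}\left(V^{\dagger,\pi_{-i}}_{1,i}(s_1)-V^\pi_{1,i}(s_1)\right).$$
If the gap is at most $\epsilon$, then $\pi$ is an $\epsilon$-approximate coarse correlated equilibrium (CCE). In Section 1 the internal variables are $(j_1,j_2)$ and the gap is $\max\{d,1-d\}$.

**Definition 3 (OFTRL with smooth value updates).** Let
$$\alpha_t=\frac{H+1}{H+t},\qquad \alpha_t^j=\alpha_j\prod_{k=j+1}^t(1-\alpha_k)\quad(1\le j\le t),$$
so that $\sum_{j\le t}\alpha_t^j=1$. Set $V^t_{H+1,i}\equiv0$ and $V^0_{h,i}\equiv0$. At iterations $t=1,\dots,T$, for $h=H,\dots,1$, every $s$ and every player $i$: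

1. Player $i$ runs optimistic follow-the-regularized-leader (OFTRL) with negative entropy and learning rates $\eta_t>0$, with the last payoff as prediction: $\pi^1_{h,i}$ is uniform and
$$\pi^t_{h,i}(a_i\mid s)\propto\exp\left(\frac{\eta_t}{\alpha_t}\left(\sum_{j=1}^{t-1}\alpha_t^jq^j_{h,i}(s,a_i)+\alpha_tq^{t-1}_{h,i}(s,a_i)\right)\right),$$
where $q^j_{h,i}(s,a_i)=\mathbb E_{\mathbf a_{-i}\sim\pi^j_{h,-i}(\cdot\mid s)}Q^j_{h,i}(s,a_i,\mathbf a_{-i})$. Let $\pi_h^t=\prod_i\pi^t_{h,i}$.
2. $Q^t_{h,i}(s,\mathbf a)=r_{h,i}(s,\mathbf a)+\mathbb E_{s'\sim P_h(\cdot\mid s,\mathbf a)}V^t_{h+1,i}(s')$.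
3. $V^t_{h,i}(s)=(1-\alpha_t)V^{t-1}_{h,i}(s)+\alpha_t\,\mathbb E_{\mathbf a\sim\pi^t_h(\cdot\mid s)}Q^t_{h,i}(s,\mathbf a)$.

The output $\bar\pi$: set $k\leftarrow T$. For $h=1,\dots,H$, at the current state $s_h$, sample $j\in[k]$ with probability $\alpha_k^j$ by shared randomness internal to $\bar\pi$. All players then play $\mathbf a_h\sim\pi^j_h(\cdot\mid s_h)$, and $k$ is set to $j$.

For $H=2$ we get $\alpha_2=\frac34$ and $\alpha_2^1=\frac14$. Rule 1 at $t=2$ has exponent $\frac43\eta(\frac14+\frac34)q^1=\frac43\eta q^1$, as in Section 1.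

The problem comes from Weichao Mao, Haoran Qiu, Chen Wang, Hubertus Franke, Zbigniew Kalbarczyk, Tamer Başar, "$\widetilde O(T^{-1})$ Convergence to (Coarse) Correlated Equilibria in Full-Information General-Sum Markov Games", arXiv:2403.07890 (2024). We take as background that with *stage-based* value updates, where values change only at the ends of geometrically growing stages, OFTRL reaches $\operatorname{CCE-Gap}=O(NH^3\log A_{\max}\log^5T/T)$. Does the *smooth* update above also give $\widetilde O(T^{-1})$? Precisely: do there exist a learning-rate rule (which may use $N,H,A_{\max},T$), a polynomial $p$ and a constant $c\ge0$, all independent of the particular game and of $T$, with $\operatorname{CCE-Gap}(\bar\pi)\le p(N,H,A_{\max})\log^cT/T$ for every such game and every $T\ge2$? The answer is yes. Throughout, $\log$ is natural.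

**Theorem 1.** Let $T\ge2$, $n=\lceil\log_2T\rceil$ and $\eta_t\equiv\eta=\frac1{1200\,NHn}$ for all $t\le T$. For every Markov game as above,
$$\operatorname{CCE-Gap}(\bar\pi)\le\frac{4128\,NH^3\,n\log A}{T}\le\frac{12000\,NH^3\log A\,\log T}{T}.$$

Since $\log A\le A$, the question is answered with $p=12000\,NH^3A_{\max}$ and $c=1$.

**Theorem 2.**

1. (Anytime.) With $\eta_t=\frac1{1200NH(1+\lfloor\log_2t\rfloor)}$, independent of $T$, simultaneously for all $T\ge1$: $\operatorname{CCE-Gap}(\bar\pi)\le4132\,NH^3(1+\log_2T)\log A/T$.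
2. (Range.) For $T\ge2$ and any constant $\eta\in(0,\frac1{1200NHn}]$, $n=\lceil\log_2T\rceil$: $\operatorname{CCE-Gap}(\bar\pi)\le\frac{(e-1)H(H+1)}T\left(\frac{\log A}\eta+400\,n\eta H^2\right)$.
3. (Converse.) For all $N,H,T\ge1$, $A\ge2$ and every rule with $0<\eta_t\le\bar\eta$ for $t\le T$, some game has $\operatorname{CCE-Gap}(\bar\pi)\ge\frac25H\min\left\{1,\frac{(H+1)\log A}{2\bar\eta(T+H)}\right\}$. Hence for the rule of Theorem 1 the worst-case gap lies between $\frac25\min\{H,300NH^3n\log A/T\}$ and $\min\{H,4128NH^3n\log A/T\}$. Its order in $N,H,A,T$ is therefore exactly $\min\{H,NH^3\log A\log T/T\}$.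

If $A=1$ there is nothing to deviate to and the gap is $0$, so we take $A\ge2$ in all proofs.

## 3. Binomial weights and the increments of the logits

**Step 1: replace $\alpha_t^j$ by weights that do not depend on $t$.** Put $w_1=1$ and $w_{t+1}=w_t\frac{t+H}t$, so $w_t=\binom{t+H-1}H$, which is nondecreasing. Since $1-\alpha_{j+1}=\frac j{H+j+1}$,
$$\frac{\alpha_t^{j+1}}{\alpha_t^j}=\frac{\alpha_{j+1}}{\alpha_j(1-\alpha_{j+1})}=\frac{H+j}j=\frac{w_{j+1}}{w_j}.$$
As $\alpha_t^t=\alpha_t$ and $\sum_j\alpha_t^j=1$, we get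
$$\alpha_t^j=\alpha_t\frac{w_j}{w_t},\qquad\sum_{j\le t}w_j=\frac{w_t}{\alpha_t}.\tag{1}$$
For example, for $H=2$ the weights are $1,3,6,10,\dots$, $\alpha_3=\frac35$, and $(\alpha_3^1,\alpha_3^2,\alpha_3^3)=(\frac1{10},\frac3{10},\frac6{10})$.

**Step 2: rewrite the policy through its logits.** By backward induction on $h$ and induction on $t$, all $Q^t_{h,i},V^t_{h,i},q^t_{h,i}$ with $t\ge1$ lie in $[0,H]$ (indeed in $[0,H-h+1]$). So do $u^t_{h,i}(s)=\mathbb E_{\pi_h^t}Q^t_{h,i}(s,\cdot)$ and $G^t_{h,i}(s,a_i)=\sum_{j\le t}\alpha_t^jq^j_{h,i}(s,a_i)$. Set $q^0=G^0=0$. Then $G^t=(1-\alpha_t)G^{t-1}+\alpha_tq^t$. Since $\sum_{j<t}\alpha_t^jq^j=(1-\alpha_t)G^{t-1}$ and $\frac{1-\alpha_t}{\alpha_t}=\frac{t-1}{H+1}$, for all $t\ge1$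
$$\pi^t_{h,i}(a\mid s)\propto e^{L^t(a)},\qquad L^t=\eta_t\left(\frac{t-1}{H+1}G^{t-1}+q^{t-1}\right)=\frac{\eta_t}{w_t}\left(\sum_{j<t}w_jq^j+w_tq^{t-1}\right).\tag{2}$$

**Step 3: compute increments.** This expresses one finite difference of each quantity through undifferenced quantities; everything in Section 7 feeds on it. Write $Df(t)=f(t+1)-f(t)$ and
$$\kappa_t=\alpha_{t+1}=\frac{H+1}{t+H+1},\qquad\beta_t=\frac t{t+H},\qquad\tilde\beta_t=\frac H{H+1}\cdot\frac t{t+H+1}=\frac H{H+1}(1-\kappa_t).$$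
If $\eta_t=\eta_{t+1}=\eta$, then
$$DL(t)=\eta\left[(\beta q)(t)-(\tilde\beta G)(t-1)+q(t)-q(t-1)\right].\tag{3}$$
Indeed $DL(t)=\eta\left[\frac t{H+1}G^t-\frac{t-1}{H+1}G^{t-1}+q^t-q^{t-1}\right]$. Insert $G^t=\frac{t-1}{H+t}G^{t-1}+\frac{H+1}{H+t}q^t$. The coefficient of $q^t$ coming from $G^t$ is $\frac t{H+t}=\beta_t$. The coefficient of $G^{t-1}$ is $\frac{t-1}{H+1}\left(\frac t{H+t}-1\right)=-\frac{H(t-1)}{(H+1)(H+t)}=-\tilde\beta_{t-1}$. The update rules for $V$ and $G$ read
$$DV(t)=(\alpha u)(t+1)-(\kappa V)(t),\qquad DG(t)=(\alpha q)(t+1)-(\kappa G)(t).\tag{4}$$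

**Step 4: policies move slowly.** In (3), $(1+\beta_t)q^t$ and $\tilde\beta_{t-1}G^{t-1}+q^{t-1}$ both lie in $[0,2H]$, so $|DL(t)|\le2\eta H$ coordinatewise. Since $\pi^{t+1}(a)/\pi^t(a)=e^{DL(t)(a)}/\sum_b\pi^t(b)e^{DL(t)(b)}$,
$$e^{-4\eta H}\le\frac{\pi^{t+1}_{h,i}(a\mid s)}{\pi^t_{h,i}(a\mid s)}\le e^{4\eta H}\qquad(\eta_t=\eta_{t+1}=\eta).\tag{5}$$

## 4. From weighted regret to the CCE gap

We first find out how small a regret we need. For each $h,i,s$ and $R\ge1$ let
$$\mathrm{reg}^R_{h,i}(s)=\max_{a_i}\sum_{j\le R}\alpha_R^j\left(q^j_{h,i}(s,a_i)-\langle\pi^j_{h,i}(\cdot\mid s),q^j_{h,i}(s,\cdot)\rangle\right).$$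

**Lemma 1.** If $\mathrm{reg}^k_{h,i}(s)\le K_1\alpha_k$ for all $h,i,s$ and all $k\le T$, where $K_1\ge0$, then $\operatorname{CCE-Gap}(\bar\pi)\le\frac{(e-1)H(H+1)K_1}{T+H-1}$.

**Step 1: the algorithm's values are the true values of the output.** Let $\bar\pi^k_h$ be the output policy from step $h$ on, with current index $k$. Unrolling the value update (with $\alpha_1=1$) gives $V^k_{h,i}=\sum_{j\le k}\alpha_k^j\mathbb E_{\pi_h^j}Q^j_{h,i}$, where $Q^j_{h,i}=r_{h,i}+P_hV^j_{h+1,i}$. By backward induction on $h$ this is the value of $\bar\pi_h^k$. So $V^{\bar\pi}_{1,i}(s_1)=V^T_{1,i}(s_1)$.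

**Step 2: dominate every deviation by a dynamic program in which the deviator knows the current index $k$, but not the new index $j$.** Set $\hat V^k_{H+1,i}\equiv0$ and
$$\hat V^k_{h,i}(s)=\max_{a_i}\sum_{j\le k}\alpha_k^j\,\mathbb E_{\mathbf a_{-i}\sim\pi^j_{h,-i}(\cdot\mid s)}\left[r_{h,i}(s,\mathbf a)+\mathbb E_{s'\sim P_h(\cdot\mid s,\mathbf a)}\hat V^j_{h+1,i}(s')\right].$$
We claim that $V^{\dagger,\bar\pi_{-i}}_{1,i}(s_1)\le\hat V^T_{1,i}(s_1)$. Fix a deviation and generate its randomization from a private variable $\omega$, independent of the randomness of $\bar\pi$. Let $\mathcal F_h$ be generated by $\omega$, the states up to step $h$, the actions before step $h$, and the indices $j_1,\dots,j_{h-1}$, with $j_0=T$. Given $\mathcal F_h$, the deviator's action $a_i$ is determined, because it is a function of $\omega$ and the observed history. The new index $j_h$ has law $\alpha_{j_{h-1}}^{\cdot}$, and given also $j_h$ we have $\mathbf a_{-i}\sim\pi^{j_h}_{h,-i}(\cdot\mid s_h)$.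 By backward induction, the conditional expected reward from step $h$ on, given $\mathcal F_h$, is at most
$$\sum_j\alpha_{j_{h-1}}^j\,\mathbb E_{\mathbf a_{-i}\sim\pi^j_{h,-i}}\left[r_{h,i}+P_h\hat V^j_{h+1,i}\right](s_h,a_i,\mathbf a_{-i})\le\hat V^{j_{h-1}}_{h,i}(s_h).$$
Take $h=1$.

**Step 3: get a recursion for the excess.** Let $\delta^k_h=\max_{i,s}\left(\hat V^k_{h,i}(s)-V^k_{h,i}(s)\right)$, so $\delta_{H+1}^k=0$. Insert $\hat V^j_{h+1,i}\le V^j_{h+1,i}+\delta^j_{h+1}$ into the definition of $\hat V^k_{h,i}$. What remains in the maximum is $\sum_j\alpha_k^jq^j_{h,i}(s,a_i)$. Subtract $V^k_{h,i}(s)=\sum_j\alpha_k^j\langle\pi^j_{h,i},q^j_{h,i}\rangle$: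
$$\delta_h^k\le\max_{i,s}\mathrm{reg}^k_{h,i}(s)+\sum_{j\le k}\alpha_k^j\delta^j_{h+1}.\tag{6}$$

**Step 4: solve it; this is where the weights $\alpha_t$ pay off.** Let $\gamma_k=\frac1{k+H-1}$. Then $\alpha_k\le(H+1)\gamma_k$. Moreover $w_j\gamma_j=\frac{(j+H-2)!}{H!\,(j-1)!}=\frac1H\binom{j+H-2}{H-1}$, and the hockey-stick identity gives $\sum_{j\le k}\binom{j+H-2}{H-1}=\binom{k+H-1}H=w_k$. By (1),
$$\sum_{j\le k}\alpha_k^j\gamma_j=\frac{\alpha_k}{w_k}\cdot\frac{w_k}H=\frac{\alpha_k}H\le\left(1+\frac1H\right)\gamma_k.$$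
So one application of (6) costs only a factor $1+\frac1H$. By induction $\delta_h^k\le c_h\gamma_k$, where $c_{H+1}=0$ and $c_h=K_1(H+1)+(1+\frac1H)c_{h+1}$. Summing the geometric series, $c_1=K_1(H+1)H\left((1+\frac1H)^H-1\right)\le(e-1)H(H+1)K_1$. Steps 1 and 2 bound the gap by $\delta_1^T\le c_1\gamma_T$. $\blacksquare$

So the target is $\mathrm{reg}^R\le K_1\alpha_R$ with $K_1$ of order $\log T$, for every $R\le T$.

## 5. A regret inequality with two variances

From here on, when $h,s,i$ are fixed, we write $x^t=\pi^t_{h,i}(\cdot\mid s)$ and $q^t=q^t_{h,i}(s,\cdot)$. For a distribution $x$ on actions, $\operatorname{Var}_x(v)$ and $\operatorname{Cov}_x(u,v)$ are the variance and covariance of the functions $u,v$ of a random action $a\sim x$.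

**Lemma 2.** If $\eta_t$ is nonincreasing with $\eta_t\le\frac1{1200NH}$ for all $t\le R$, then
$$\frac{w_R}{\alpha_R}\mathrm{reg}^R_{h,i}(s)\le\frac{w_R\log|\mathcal A_i|}{\eta_R}+\sum_{t=1}^Rw_t\eta_t\left[\tfrac23\operatorname{Var}_{x^t}(q^t-q^{t-1})-\tfrac13\operatorname{Var}_{x^t}(q^{t-1})\right].$$

**Step 1: compare the best action with a telescoping log-partition function.** Let $S_t=\sum_{j\le t}w_jq^j$ and $\hat\eta_t=\eta_t/w_t$, which is nonincreasing. Put
$$\Psi(\hat\eta,S)=\frac1{\hat\eta}\log\left(\frac1{|\mathcal A_i|}\sum_ae^{\hat\eta S(a)}\right).$$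
By the power mean inequality (applied to the numbers $e^{S(a)}$), $\Psi$ is nondecreasing in $\hat\eta>0$. Also $\Psi(\cdot,0)=0$. Keeping only the largest summand, $\Psi(\hat\eta,S)\ge\max_aS(a)-\log|\mathcal A_i|/\hat\eta$. Hence
$$\max_aS_R(a)-\frac{w_R\log|\mathcal A_i|}{\eta_R}\le\Psi(\hat\eta_R,S_R)\le\sum_{t=1}^R\left[\Psi(\hat\eta_t,S_t)-\Psi(\hat\eta_t,S_{t-1})\right].$$
The second inequality is telescoping, together with $\Psi(\hat\eta_{t-1},S_{t-1})\ge\Psi(\hat\eta_t,S_{t-1})$ for $t\ge2$ and $\Psi(\hat\eta_1,S_0)=0$. Since $S_t=S_{t-1}+w_tq^t$ and $\hat\eta_tw_t=\eta_t$, the $t$-th summand is $\frac{w_t}{\eta_t}\log\mathbb E_{y^t}e^{\eta_tq^t}$ with $y^t\propto e^{\hat\eta_tS_{t-1}}$.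

**Step 2: change from $y^t$ to the played policy $x^t$; here optimism enters.** By (2), $x^t\propto y^te^{\eta_tq^{t-1}}$. Put $\Delta=q^t-q^{t-1}$, $q'=q^{t-1}$, $E=\mathbb E_{x^t}$. Since $y^t\propto x^te^{-\eta_tq'}$, we have $\mathbb E_{y^t}e^{\eta_tq^t}=E e^{\eta_t\Delta}/E e^{-\eta_tq'}$, and therefore
$$\log\mathbb E_{y^t}e^{\eta_tq^t}=\eta_tE[q^t]+\log E e^{\eta_t(\Delta-E\Delta)}-\log E e^{-\eta_t(q'-Eq')}.$$

**Step 3: expand both logarithms to second order.** We have $\eta_t|\Delta-E\Delta|\le2\eta_tH\le\frac1{600}$ and $\eta_t|q'-Eq'|\le\eta_tH\le\frac1{1200}$. By Taylor's theorem $1+z+\frac{z^2}2e^{-|z|}\le e^z\le1+z+\frac{z^2}2e^{|z|}$. With $\log(1+y)\le y$, the first logarithm is at most $\frac{\eta_t^2}2e^{1/600}\operatorname{Var}(\Delta)\le\frac23\eta_t^2\operatorname{Var}(\Delta)$. For the second, $Ee^{-\eta_t(q'-Eq')}\ge1+v$ with $v=\frac{\eta_t^2}2e^{-\eta_tH}\operatorname{Var}(q')\le10^{-6}$. Its logarithm is at least $v-\frac{v^2}2\ge\frac13\eta_t^2\operatorname{Var}(q')$.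

**Step 4: collect.** Multiply by $w_t/\eta_t$ and sum over $t\le R$. By (1), $\frac{w_R}{\alpha_R}\mathrm{reg}^R=\max_aS_R(a)-\sum_{t\le R}w_tE_{x^t}[q^t]$, and the lemma follows. $\blacksquare$

## 6. What one difference gives, and what many differences would give

Take a constant $\eta\le\frac1{1200NH}$. The sensible first move is to drop the negative variances in Lemma 2 and bound $\operatorname{Var}(\Delta)\le\|\Delta\|_\infty^2$. By (5), $\|\pi^{t+1}_{h,i'}-\pi^t_{h,i'}\|_1\le e^{4\eta H}-1\le5\eta H$ for each player $i'$. Product distributions move by at most the sum of the movements of their factors. By (4), $|DV(t)|=\alpha_{t+1}|u^{t+1}-V^t|\le\alpha_{t+1}H$. Together,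
$$\|q^{t+1}-q^t\|_\infty\le5N\eta H^2+\alpha_{t+1}H\qquad(t\ge1).$$
The square of the first part alone contributes $\frac23\eta\cdot25N^2\eta^2H^4\sum_{t\le R}w_t=\frac{50}3N^2\eta^3H^4\frac{w_R}{\alpha_R}$. So this route bounds the regret by an expression containing
$$\alpha_R\frac{\log A}\eta+\frac{50}3N^2H^4\eta^3 .$$
The second term does not decay with $R$. For $\widetilde O(1/T)$ we would need $1/\eta$ to be at most polylogarithmic in $T$ and, at the same time, $\eta^3$ to be at most polylogarithmic over $T$. These are incompatible. The best balance of the two terms, $\eta\approx T^{-1/4}$, gives only $T^{-3/4}$.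

So we must use the negative terms $-\frac13\operatorname{Var}_{x^t}(q^{t-1})$. It would suffice that $\operatorname{Var}_{x^t}(q^t-q^{t-1})\le\frac12\operatorname{Var}_{x^t}(q^{t-1})$, but this is false for single $t$. In the copying game, for player 2 at step 2 and $t=2$, we have $q^1=(\frac12,\frac12)$, $q^2=(1-\sigma,\sigma)$ and $x^2$ uniform. So $\operatorname{Var}_{x^2}(q^1)=0$ while $\operatorname{Var}_{x^2}(q^2-q^1)=(\sigma-\frac12)^2>0$. The comparison can only hold after summation over $t$, up to an error.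

Here is the mechanism in a clean model. Let $f:\mathbb Z/m\mathbb Z\to\mathbb R$ and $r_j^2=\sum_t|D^jf(t)|^2$. Summation by parts on the cycle has no boundary terms:
$$r_j^2=\sum_tD^jf(t)\left(D^{j-1}f(t+1)-D^{j-1}f(t)\right)=-\sum_tD^{j-1}f(t)\,D^{j+1}f(t-1)\le r_{j-1}r_{j+1}.$$
So $(r_j)$ is log-convex: the ratios $r_j/r_{j-1}$ are nondecreasing as long as they are defined. Suppose $r_1>\frac12r_0$. Then $r_1>0$, hence $r_0>0$, and inductively all ratios are defined and exceed $\frac12$, so $r_n>2^{-n}r_0$. If we also know $|D^nf|\le H8^{-n}$ and $m\le2^n$, then $r_n\le H8^{-n}\sqrt m$, so $r_0^2<H^216^{-n}2^n=H^28^{-n}$, and $r_1^2\le4r_0^2$ is tiny. Thus in every case $r_1^2\le\frac14r_0^2+4H^28^{-n}$. *First differences of a sequence that is smooth to order $\log_2m$ are dominated by the sequence itself, except for a small remainder.*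

Two tasks remain. First, show that $q^t$ has geometrically small differences up to order $n\approx\log_2T$ (Section 7). Second, run the log-convexity argument with weights $w_t$, moving distributions $x^t$, and boundary terms (Section 8). Both use the following hypothesis; allowing a block $J$ instead of $[1,T]$ will serve the anytime rule.

**Hypothesis (B).** $J=[p,p']$ is an integer interval with $1\le p\le p'$, $n\ge1$ is an integer with $p'\le2^n$, and $\eta_t=\eta\le\frac1{1200NHn}$ for all $t\in J$. Put $\rho=8n$ and $t_*=\max\{p,512n(H+1)\}=\max\{p,64\rho(H+1)\}$. Note that $\rho\eta HN\le\frac1{150}$.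

## 7. Finite differences of every order up to $\log_2T$

**Lemma 3.** Under (B), for $0\le j\le n$, all $h,s,i,a_i$, and all $t$ with $t\ge t_*+j$ and $t+j\le p'$: $|D^jq_{h,i}(s,a_i)(t)|\le2H\,j!/\rho^j$.

Since $j!\le n^j$ and $\rho=8n$, the bound is at most $2H\cdot8^{-j}$. The difficulty is that $q$ is made from $L$ by exponentials, quotients and products, while $DL$ is made from $q$. We need a norm that contains all differences up to a given order and respects products.

The case $j=0$ is trivial. Let $\ell=j\ge1$, $t_0=t-\ell$ and $I=[t_0,t_0+2\ell]\subset[t_*,p']\subset J$. For $k\le\ell$ let $\mathrm{dom}_k=[t_0+k,t_0+2\ell-k]$, and for $f:I\to\mathbb R$ let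
$$\|f\|_k=\sum_{m=0}^k\frac{\rho^m}{m!}\max_{\mathrm{dom}_m}|D^mf|.$$
For $t'\in\mathrm{dom}_m$ the difference $D^mf(t')$ uses only $f(t'),\dots,f(t'+m)$, all inside $I$. This is a norm, because the $m=0$ term is $\max_I|f|$. Since $\mathrm{dom}_\ell=\{t\}$, it suffices to prove $\|q\|_\ell\le2H$.

A small instance: $\ell=1$, $f(t')=t'-t_0$ on three points. Then $\max_I|f|=2$ and $Df(t_0+1)=1$, so $\|f\|_1=2+\rho$. The square takes the values $0,1,4$ with $D(f^2)(t_0+1)=3$, so $\|f^2\|_1=4+3\rho\le(2+\rho)^2$.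

**Step 1: the norm is submultiplicative, so exponentials and quotients are controlled.** From $D(fg)(t')=f(t')\,Dg(t')+Df(t')\,g(t'+1)$, iteration gives the Leibniz rule $D^m(fg)(t')=\sum_{l\le m}\binom mlD^lf(t')\,D^{m-l}g(t'+l)$. If $t'\in\mathrm{dom}_m$ and $l\le m$, then $t'\in\mathrm{dom}_l$. Also $t'+l\in\mathrm{dom}_{m-l}$, because $t'+l\ge t_0+m-l$ and $t'+l\le t_0+2\ell-(m-l)$. The factorials absorb the binomial coefficient:
$$\frac{\rho^m}{m!}\max_{\mathrm{dom}_m}|D^m(fg)|\le\sum_{l\le m}\frac{\rho^l}{l!}\max_{\mathrm{dom}_l}|D^lf|\cdot\frac{\rho^{m-l}}{(m-l)!}\max_{\mathrm{dom}_{m-l}}|D^{m-l}g|.$$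
Summing over $m\le k$ gives $\|fg\|_k\le\|f\|_k\|g\|_k$. For constants, $\|c\|_k=|c|$. So $(\mathbb R^I,\|\cdot\|_k)$ is a finite-dimensional Banach algebra with unit of norm $1$, and norm convergence implies pointwise convergence. Power series therefore give the pointwise functions, and
$$\|e^f-1\|_k\le e^{\|f\|_k}-1,\qquad\|e^f\|_k\le e^{\|f\|_k},\qquad\|(1+g)^{-1}\|_k\le\frac1{1-\|g\|_k}\ \text{ if }\|g\|_k<1.$$

**Step 2: an equation for $Df$ bounds the higher-order part of $\|f\|_k$ by norms of order $k-1$.** Suppose $Df(t')=\sum_lg_l(t'+\sigma_l)$ on $\mathrm{dom}_1$ with $\sigma_l\in\{-1,0,1\}$. Then for $1\le k\le\ell$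
$$\sum_{m=1}^k\frac{\rho^m}{m!}\max_{\mathrm{dom}_m}|D^mf|\le\rho\sum_l\|g_l\|_{k-1}.\tag{7}$$
Indeed, for $m\ge1$ and $t'\in\mathrm{dom}_m$ we have $[t',t'+m-1]\subset\mathrm{dom}_1$, so $D^mf(t')=\sum_lD^{m-1}g_l(t'+\sigma_l)$. Here $t'+\sigma_l\in\mathrm{dom}_{m-1}$, and $\frac{\rho^m}{m!}\le\rho\frac{\rho^{m-1}}{(m-1)!}$. Sum over $m$.

**Step 3: the time-dependent coefficients are harmless for $t\ge t_*$.** For $c\ge0$ and $t'\in I$,
$$\left|D^m\frac1{t'+c}\right|=\frac{m!}{\prod_{l=0}^m(t'+c+l)}\le\frac{m!}{t_0^{m+1}},\qquad\text{so}\qquad\left\|\frac1{t'+c}\right\|_k\le\frac1{t_0}\sum_{m\ge0}\left(\frac\rho{t_0}\right)^m=\frac1{t_0-\rho}.$$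
Since $t_0\ge64\rho(H+1)$ and $\rho\le\frac12\rho(H+1)$, we have $(H+1)\left\|\frac1{t'+c}\right\|_k\le\frac1{63.5\rho}\le\frac1{60\rho}$. Hence $\|\alpha\|_k,\|\kappa\|_k\le\frac1{60\rho}$. From $\beta_{t'}=1-\frac H{t'+H}$ and $\tilde\beta=\frac H{H+1}(1-\kappa)$ we also get $\|\beta\|_k,\|\tilde\beta\|_k\le1+\frac1{60\rho}\le1.01$.

**Step 4: set up the bootstrap.** We claim that for $0\le k\le\ell$ and all $h,s,i,a_i$, the norms $\|V\|_k,\|u\|_k,\|q\|_k,\|G\|_k$ are at most $2H$. For $k=0$ they are at most $H$. Let $k\ge1$ and assume the claim for $k-1$, for all $h$.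

**Step 5: values, averages and $Q$.** By (4) and (7), the terms of order $1,\dots,k$ in $\|V\|_k$ sum to at most $\rho\left(\|\alpha u\|_{k-1}+\|\kappa V\|_{k-1}\right)\le\rho\cdot2\cdot\frac1{60\rho}\cdot2H=\frac H{15}$. The same holds for $G$. For $m\ge1$ the reward drops out: $D^mQ_h(s,\mathbf a)=\sum_{s'}P_h(s'\mid s,\mathbf a)D^mV_{h+1}(s')$. By the triangle inequality with weights $P_h$, the terms of order $1,\dots,k$ in $\|Q(s,\mathbf a)\|_k$ also sum to at most $\frac H{15}$ (for $h=H$ they vanish). Adding the order-zero terms, $\|V\|_k,\|G\|_k,\|Q(s,\mathbf a)\|_k\le\frac{16}{15}H$.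

**Step 6: logits.** Since $|DL|\le2\eta H$ and $I$ has $2\ell+1$ points, $\max_I|L-L^{t_0}|\le4\ell\eta H\le4n\eta H=\frac12\rho\eta H$. With (3) and (7),
$$\|L-L^{t_0}\|_k\le\tfrac12\rho\eta H+\rho\eta(2.02H+2.02H+2H+2H)\le9\rho\eta H=:\delta\le\frac{0.06}N.$$

**Step 7: policies.** For each player $i'$, on $I$,
$$\pi^{t'}_{i'}(a)=\frac{\pi_{i'}^{t_0}(a)\,e^{L^{t'}(a)-L^{t_0}(a)}}{\sum_b\pi_{i'}^{t_0}(b)\,e^{L^{t'}(b)-L^{t_0}(b)}}.$$
By Step 1 the denominator is $1+g$ with $\|g\|_k\le e^\delta-1<1$. Summing over $a$ with the weights $\pi^{t_0}_{i'}(a)$, we get $\sum_a\|\pi_{i'}(a)\|_k\le\frac{e^\delta}{2-e^\delta}$. As $\delta\le0.06$, $e^\delta\le1+z$ with $z=1.04\delta\le0.0624$. Moreover $\log\frac{1+z}{1-z}\le2z\left(1+\frac{z^2}{3(1-z^2)}\right)\le2.14z\le2.5\delta$. So $\sum_a\|\pi_{i'}(a)\|_k\le e^{2.5\delta}$. It matters that we bound the *sum* over actions: no factor $A$ appears.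

**Step 8: close the bootstrap.** Since $q_i(a_i)=\sum_{\mathbf a_{-i}}\prod_{i'\ne i}\pi_{i'}(a_{i'})\,Q_i(a_i,\mathbf a_{-i})$ and $u_i=\sum_{\mathbf a}\prod_{i'}\pi_{i'}(a_{i'})\,Q_i(\mathbf a)$, submultiplicativity gives
$$\|q\|_k,\|u\|_k\le e^{2.5N\delta}\cdot\tfrac{16}{15}H\le e^{0.15}\cdot\tfrac{16}{15}H\le2H.$$
This proves the claim for $k$; for $k=\ell$ it is the lemma. $\blacksquare$

The room in Step 6 is why $\eta$ is of order $1/(NHn)$: the parameter $\rho\eta HN$ must be small, and $\rho=8n$ is what makes $n!/\rho^n\le8^{-n}$.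

## 8. First differences against the payoffs themselves

**Lemma 4.** Under (B), for fixed $h,s,i$ and every $R\in[p,p']$,
$$\sum_{t=p}^Rw_t\operatorname{Var}_{x^t}(q^t-q^{t-1})\le\frac14\sum_{t=p}^Rw_t\operatorname{Var}_{x^t}(q^{t-1})+600\,nH^2w_R.$$

Let $A_0=t_*+n+1$ and $B=R+1-n$. We split $[p,R]$ into an early part, a late part, and a middle part where Lemma 3 is available to all orders.

**Step 1: the early part $p\le t\le\min(R,A_0-1)$ is short in weight.** Each variance is at most $H^2$, since $q^t-q^{t-1}$ has entries in $[-H,H]$. If $t_*=512n(H+1)$, put $R'=\min(R,A_0-1)\le512n(H+1)+n$. By (1), $\sum_{t\le R'}w_tH^2=H^2w_{R'}\frac{H+R'}{H+1}\le H^2w_R\left(512n+1+\frac n2\right)\le514nH^2w_R$. If $t_*=p$, there are at most $n+1\le2n$ terms, contributing at most $2nH^2w_R$.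

**Step 2: the late part $\max(A_0,B+1)\le t\le R$ has few small terms.** There are at most $n-1$ terms. By Lemma 3 with $j=1$ at $t-1$ (allowed, as $t-1\ge t_*+n$ and $t\le p'$), $\|q^t-q^{t-1}\|_\infty\le2H/\rho$. The total is at most $n\cdot\frac{4H^2}{64n^2}w_R\le H^2w_R$.

**Step 3: set up the middle part $A_0\le t\le B$ (if nonempty).** Let $f_0(t)=q^{t-1}$ and $f_j=D^jf_0$, so $f_1(t)=q^t-q^{t-1}$. Let
$$\langle u,v\rangle_t=w_t\operatorname{Cov}_{x^t}(u,v),\qquad\|v\|_t^2=\langle v,v\rangle_t,\qquad a_j=\sum_{t=A_0}^B\|f_j(t)\|_t^2,\qquad r_j=\sqrt{a_j}.$$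
We will show
$$a_1\le\max\left\{\tfrac14a_0,\;8H^2w_R\right\}.\tag{8}$$
With Steps 1 and 2 this proves the lemma, since $514n+1+8\le600n$. By Lemma 3, $\|f_j(t)\|_\infty\le2Hj!/\rho^j$ for $0\le j\le n$ and $t\in[A_0,B]$, because $t-1\ge t_*+n$ and $t-1+n\le R$. Likewise $\|f_{j-1}(B+1)\|_\infty\le2H(j-1)!/\rho^{j-1}$ for $1\le j\le n$, because $B\ge t_*+n$ and $B+j-1\le R$.

**Step 4: consecutive inner products are close.** In the model of Section 6 the inner product was fixed; here we need a comparison. Let $t\in[A_0+1,B]$ and $\nu=\frac1{160n}$. We use $\operatorname{Var}_x(v)=\min_c\sum_ax(a)(v(a)-c)^2$, the ratio bound (5), and $1\le w_t/w_{t-1}=1+\frac H{t-1}\le e^{H/(t-1)}$. They give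
$$e^{-\nu}\|v\|_{t-1}^2\le\|v\|_t^2\le e^\nu\|v\|_{t-1}^2,\qquad\text{because}\quad4\eta H+\frac H{t-1}\le\frac1{300n}+\frac1{512n}\le\nu.\tag{9}$$
So the symmetric form $S(u,v)=\langle u,v\rangle_t-\langle u,v\rangle_{t-1}$ satisfies $|S(v,v)|\le(e^\nu-1)\|v\|_{t-1}^2$. By polarization and the parallelogram law,
$$|S(u,v)|=\tfrac14|S(u+v,u+v)-S(u-v,u-v)|\le\tfrac{e^\nu-1}2\left(\|u\|_{t-1}^2+\|v\|_{t-1}^2\right).$$
Replace $(u,v)$ by $(\lambda u,v/\lambda)$ and take the infimum over $\lambda>0$: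
$$|\langle u,v\rangle_t-\langle u,v\rangle_{t-1}|\le(e^\nu-1)\|u\|_{t-1}\|v\|_{t-1},\tag{10}$$
also when one of the seminorms vanishes.

**Step 5: sum by parts to get approximate log-convexity.** Let $1\le j\le n-1$. Start from
$$\|f_j(t)\|_t^2=\langle f_{j-1}(t+1),f_j(t)\rangle_t-\langle f_{j-1}(t),f_j(t)\rangle_t.$$
For $t\ge A_0+1$ write $f_j(t)=f_j(t-1)+f_{j+1}(t-1)$ in the last term, and $\langle f_{j-1}(t),f_j(t-1)\rangle_t=\langle f_{j-1}(t),f_j(t-1)\rangle_{t-1}-M_t$ with
$$M_t=\langle f_{j-1}(t),f_j(t-1)\rangle_{t-1}-\langle f_{j-1}(t),f_j(t-1)\rangle_t.$$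
Since $\sum_{t=A_0+1}^B\langle f_{j-1}(t),f_j(t-1)\rangle_{t-1}=\sum_{t=A_0}^{B-1}\langle f_{j-1}(t+1),f_j(t)\rangle_t$, summing over $t\in[A_0,B]$ cancels all but one of the first terms:
$$a_j=\langle f_{j-1}(B+1),f_j(B)\rangle_B-\langle f_{j-1}(A_0),f_j(A_0)\rangle_{A_0}+\sum_{t=A_0+1}^B\left(M_t-\langle f_{j-1}(t),f_{j+1}(t-1)\rangle_t\right).$$
*Boundary terms.* As $|\langle u,v\rangle_t|\le w_t\|u\|_\infty\|v\|_\infty$ and $(j-1)!\,j!\le n^{2j-1}$, the two of them together are at most
$$8H^2w_R\frac{(j-1)!\,j!}{\rho^{2j-1}}\le8H^2w_R\,8^{-(2j-1)}=64H^2w_R\,64^{-j}=:b_j.$$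
*Sum terms.* By (10) and (9), $|M_t|\le(e^\nu-1)e^{\nu/2}\|f_{j-1}(t)\|_t\|f_j(t-1)\|_{t-1}\le2\nu\|f_{j-1}(t)\|_t\|f_j(t-1)\|_{t-1}$. Also $\|f_{j+1}(t-1)\|_t\le e^{\nu/2}\|f_{j+1}(t-1)\|_{t-1}$. Using Cauchy–Schwarz in the inner products and then in the sums over $t$,
$$r_j^2\le b_j+2\nu\,r_{j-1}r_j+e^{\nu/2}r_{j-1}r_{j+1},\qquad1\le j\le n-1.\tag{11}$$

**Step 6: thresholds below which the energies are negligible.** Let $\mu_j=\sqrt{128H^2w_R}\;4^{-j}$. Then $\mu_1^2=8H^2w_R$ and $b_j/\mu_j^2=\xi_j:=\frac124^{-j}$. At the top order $r_n\le\mu_n$: by $n!/\rho^n\le8^{-n}$, (1), and $\frac1{\alpha_R}=\frac{H+R}{H+1}\le R$,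
$$a_n\le4H^264^{-n}\frac{w_R}{\alpha_R}\le4H^2R\,64^{-n}w_R\le128H^2w_R\,16^{-n}=\mu_n^2,$$
because $R\le2^n\le32\cdot4^n$. Hence $j^*=\min\{j\in[n]:r_j\le\mu_j\}$ exists.

**Step 7: the dichotomy.** If $j^*=1$, then $a_1\le\mu_1^2=8H^2w_R$ and (8) holds. Let $j^*\ge2$. For $1\le j<j^*$ we have $r_j>\mu_j>0$, so $b_j\le\xi_jr_j^2$. Then (11) gives $(1-\xi_j)r_j^2\le r_{j-1}(2\nu r_j+e^{\nu/2}r_{j+1})$, and in particular $r_{j-1}>0$. Put $s_j=r_j/r_{j-1}$ for $1\le j\le j^*$. Dividing by $r_{j-1}r_j$,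
$$s_j\le\frac{e^{\nu/2}}{1-\xi_j}\left(s_{j+1}+2\nu\right),\qquad1\le j<j^*.$$
All factors are at least $1$. Since $\prod_j(1-\xi_j)\ge1-\sum_j\xi_j\ge\frac56$ and $n\nu=\frac1{160}$, the product of the factors is at most $\frac65e^{1/320}\le1.21$. Iterating,
$$s_1\le1.21\,(s_j+2\nu n)=1.21\left(s_j+\tfrac1{80}\right)\qquad\text{for all }1\le j\le j^*.$$
Suppose $s_1>\frac12$. Then $s_j>\frac{0.5}{1.21}-\frac1{80}>\frac14$ for $2\le j\le j^*$. Hence $r_{j^*}=r_1\prod_{j=2}^{j^*}s_j>\mu_14^{-(j^*-1)}=\mu_{j^*}$, which contradicts the choice of $j^*$. So $s_1\le\frac12$, that is $a_1\le\frac14a_0$, and (8) is proved. $\blacksquare$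

## 9. Constant learning rates: Theorems 1 and 2(2)

**Corollary 5.** Let $T\ge2$, $n=\lceil\log_2T\rceil$ and $\eta_t\equiv\eta\le\frac1{1200NHn}$. For all $R\le T$ and all $h,i,s$: $\mathrm{reg}^R_{h,i}(s)\le\alpha_R\left(\frac{\log A}\eta+400n\eta H^2\right)$. With $\eta=\frac1{1200NHn}$: $\mathrm{reg}^R_{h,i}(s)\le1201\,NHn\log A\cdot\alpha_R$.

**Step 1: insert Lemma 4 in Lemma 2.** Hypothesis (B) holds with $J=[1,T]$, as $T\le2^n$. By Lemma 4, two thirds of the sum of $w_t\operatorname{Var}_{x^t}(q^t-q^{t-1})$ is at most $\frac16\sum w_t\operatorname{Var}_{x^t}(q^{t-1})+400nH^2w_R$, and $\frac16\le\frac13$. So the variance sum in Lemma 2 is at most $400n\eta H^2w_R$. Multiply the inequality of Lemma 2 by $\alpha_R/w_R$.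

**Step 2: the special rate.** For $\eta=\frac1{1200NHn}$ the first term is $1200NHn\log A$. The second is $400n\eta H^2=\frac H{3N}\le NHn\log A$, because $\log A\ge\log2$. $\blacksquare$

**Proof of Theorem 1.** Apply Lemma 1 with $K_1=1201NHn\log A$, using $H+1\le2H$ and $T+H-1\ge T$:
$$\operatorname{CCE-Gap}(\bar\pi)\le\frac{2(e-1)\cdot1201\,NH^3n\log A}T\le\frac{4128\,NH^3n\log A}T.$$
For $T\ge2$, $n\le2\log_2T$, so this is at most $8256\,NH^3\log A\log_2T/T\le12000\,NH^3\log A\log T/T$. $\blacksquare$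

**Proof of Theorem 2(2).** Apply Corollary 5 and Lemma 1 with $K_1=\frac{\log A}\eta+400n\eta H^2$, and use $T+H-1\ge T$. $\blacksquare$

## 10. Learning rates constant on dyadic blocks: Theorem 2(1)

**Step 1: verify the hypotheses block by block.** The rule $\eta_t=\frac1{1200NH(1+\lfloor\log_2t\rfloor)}$ is nonincreasing and constant on $J_k=[2^k,2^{k+1}-1]$, $k\ge0$. There (B) holds with $n=n_k:=k+1$. Lemma 4 applies although $q^{2^k-1}$ belongs to the previous block: that value enters only through $q^{t-1}\in[0,H]$ at $t=2^k$, in the early part or in the nonnegative right-hand sum.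

**Step 2: add up the errors of the blocks.** Let $R\le T$, $K=\lfloor\log_2R\rfloor$ and $R_k=\min(R,2^{k+1}-1)$ for $k\le K$. Lemma 2, with Lemma 4 on each block up to $R_k$, gives
$$\frac{w_R}{\alpha_R}\mathrm{reg}^R\le1200NHn_Kw_R\log A+\sum_{k\le K}\frac23\cdot\frac{600n_kH^2}{1200NHn_k}w_{R_k}=1200NHn_Kw_R\log A+\frac H{3N}\sum_{k\le K}w_{R_k}.$$
The errors form a geometric sum: since $w_{t+1}/w_t\ge\frac{t+1}t$, the ratio $w_t/t$ is nondecreasing, so for $k<K$ we have $w_{R_k}\le\frac{R_k}Rw_R\le2^{k+1-K}w_R$. Hence $\sum_{k\le K}w_{R_k}\le3w_R$.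

**Step 3: conclude.** We obtain $\mathrm{reg}^R\le\alpha_R\left(1200NHn_K\log A+\frac HN\right)\le1202\,NH(1+\lfloor\log_2T\rfloor)\log A\cdot\alpha_R$, using $2\log A\ge1$. The policies and values at iterations at most $T$ do not depend on $T$, so this holds for every $T\ge1$ at once. Lemma 1, with $H+1\le2H$ and $T+H-1\ge T$, gives the bound with constant $2(e-1)\cdot1202\le4132$. $\blacksquare$

## 11. A dominant action that small learning rates find too late: Theorem 2(3)

**Step 1: build the game.** This isolates the slow-learning side of the tension in Section 1. Take one state and give player 1 exactly $A$ actions; let the other players' rewards be $0$ (they may have, say, one action each). Fix an action $a^*$ of player 1 and set $r_{h,1}(\mathbf a)=\varepsilon\mathbf 1[a_1=a^*]$ for every $h$, with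
$$\varepsilon=\min\left\{1,\frac{(H+1)\log A}{2\bar\eta(T+H)}\right\}.$$

**Step 2: the logits cannot separate the actions by iteration $T$.** With a single state, for $j\ge1$, $q^j_{h,1}(a)=\varepsilon\mathbf 1[a=a^*]+\text{const}$, so $G^{t-1}(a^*)-G^{t-1}(a)=\varepsilon$ for $t\ge2$ and $a\ne a^*$. By (2), for $2\le t\le T$,
$$L^t(a^*)-L^t(a)=\eta_t\varepsilon\left(\frac{t-1}{H+1}+1\right)\le\bar\eta\varepsilon\,\frac{T+H}{H+1}\le\tfrac12\log A.$$
For $t=1$ the policy is uniform. Hence for all $t\le T$ and all $h$, $\pi^t_{h,1}$ puts mass at least $\frac{A-1}{A-1+\sqrt A}\ge\frac1{1+\sqrt2}\ge\frac25$ off $a^*$, since $\frac{A-1}{\sqrt A}$ is increasing in $A\ge2$.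

**Step 3: read off the gap.** Whatever index is drawn, player 1 under $\bar\pi$ loses in expectation at least $\frac25\varepsilon$ at each of the $H$ steps relative to always playing $a^*$. So $\operatorname{CCE-Gap}(\bar\pi)\ge\frac25H\varepsilon$.

**Step 4: specialize to the rule of Theorem 1.** With $\bar\eta=\frac1{1200NHn}$ the second entry of the minimum is $\frac{1200(H+1)NHn\log A}{2(T+H)}$. If $T\ge H$, then $T+H\le2T$ and the entry is at least $\frac{300NH^2n\log A}T$. If $T<H$, then $T+H<2H$ and it is at least $300Nn\log A>1$, so the minimum is $1$. In both cases the gap is at least $\frac25\min\{H,300NH^3n\log A/T\}$. The upper bound is Theorem 1 together with the trivial bound $\operatorname{CCE-Gap}\le H$. Since $\log_2T\le n\le2\log_2T$, the worst-case gap has the exact order $\min\{H,NH^3\log A\log T/T\}$. $\blacksquare$
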